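# Freeing an arbitrary divisor by pulling back along a map $\mathbb C^n\to\mathbb C^{n-1}$

## 1. A map with curves as fibers, and the determinant it produces

Let $n\ge 3$. Take two germs $F,G$ of holomorphic functions on $(\mathbb C^n,0)$ vanishing at $0$, and independent linear forms $t=(t_1,\dots,t_{n-3})$ on $\mathbb C^n$. Together they define
$$\Phi=(F,G,t):(\mathbb C^n,0)\to(\mathbb C^{n-1},0),$$
where the target has coordinates $(u,v,t)$. The generic fibers of $\Phi$ are curves, and there is a distinguished vector field along them. Fix the volume form $\mathrm{vol}=dz_1\wedge\dots\wedge dz_n$ and define $\delta_0$ by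
$$i_{\delta_0}\mathrm{vol}=dF\wedge dG\wedge dt_1\wedge\dots\wedge dt_{n-3}.\tag{1}$$
If $\omega$ is one of $dF,dG,dt_j$, then $\omega\wedge\mathrm{vol}=0$, so $0=i_{\delta_0}(\omega\wedge \mathrm{vol})=\omega(\delta_0)\,\mathrm{vol}-\omega\wedge i_{\delta_0}\mathrm{vol}$. The last term vanishes by (1). Hence
$$\delta_0(F)=\delta_0(G)=\delta_0(t_j)=0.\tag{2}$$

Let $D$ be a germ of function on $(\mathbb C^{n-1},0)$ and put $h=D\circ\Phi$. Suppose we have vector fields $\eta_1,\dots,\eta_{n-1}$ on the target with $\eta_i(D)\in(D)$ and $\det(\eta_i)=\text{unit}\cdot D$. Suppose also that each $\eta_i$ *lifts*: there is a vector field $\lambda_i$ on $\mathbb C^n$ with $d\Phi(\lambda_i)=\eta_i\circ\Phi$. Then $\lambda_i(h)=(\eta_i D)\circ\Phi\in(h)$, $\delta_0(h)=0$, and by (1)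
$$\mathrm{vol}(\delta_0,\lambda_1,\dots,\lambda_{n-1})=(dF\wedge dG\wedge dt)(\lambda_1,\dots,\lambda_{n-1})=\det(\eta_i)\circ\Phi=\text{unit}\cdot h.\tag{3}$$
So $n$ vector fields preserve the ideal $(h)$, and their determinant is a unit times $h$. By a criterion recalled below, this says that $h$ is a *free divisor* when it is reduced.

Here is what this is for. We are given a hypersurface germ $g=0$ and want to add components to it so that the result is free. If $g$ divides a power of $F$ and $D$ contains the factor $u$, then each irreducible factor of $g$ divides $h=D\circ\Phi$. If moreover the lifts exist, the remaining factors of $h$ are the components to be added. The lifting is the difficulty. The notes explain what obstructs it, and how to choose $\Phi$ and $D$ so that nothing does.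

## 2. Logarithmic vector fields and freeness

Write $\mathcal O_n=\mathcal O_{\mathbb C^n,0}$, with maximal ideal $\mathfrak m$, and $\mathrm{Der}_n=\operatorname{Der}_{\mathbb C}(\mathcal O_n)\cong\mathcal O_n^n$. For a nonzero non-unit $h$ let $\operatorname{rad}(h)$ be the product of its distinct (non-associate) irreducible factors; $h$ is reduced if it equals $\operatorname{rad}(h)$ up to a unit. When we speak of points near $0$, representatives of germs on a small neighborhood are understood.

**Definition.** A *divisor* is given by a nonzero non-unit $h\in\mathcal O_n$. Its module of logarithmic vector fields is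
$$\operatorname{Der}(-\log h)=\{\delta\in\mathrm{Der}_n:\delta(h)\in h\,\mathcal O_n\}.$$
The divisor is *free* (K. Saito) if this is a free $\mathcal O_n$-module. Since $h\,\mathrm{Der}_n\subset\operatorname{Der}(-\log h)\subset\mathrm{Der}_n$, the rank is then $n$. For divisors $f,g$ we say that $f$ *frees* $g$ if $fg$ is free, and we call $f$ a *freeing divisor* for $g$.

For example, $h=xy$ in $\mathbb C^2$ is free with basis $x\partial_x,\,y\partial_y$.

The question is: does every nonzero non-unit $g\in\mathcal O_n$ have a freeing divisor? It comes from Daniel Bath, "Combinatorially Determined Zeroes of Bernstein–Sato Ideals for Tame and Free Arrangements", arXiv:1909.00547 (2019), where it is stated as unknown for an arbitrary divisor; that source does not fix the setting, and we read "divisor" in the local analytic sense above. Partial results recalled there: Mond and Schulze found some general instances of freeing divisors. For central hyperplane arrangements, Abe and Wakefield identified situations where $f$ can be a single hyperplane, and Yoshinaga gave an algorithm, depending only on the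 intersection lattice of $g$, that always produces a central arrangement $f$ with $fg$ free. We shall prove that the answer is yes.

**Lemma 1.** If $h=\prod h_i^{a_i}$ with $h_i$ irreducible and pairwise non-associate, then $\operatorname{Der}(-\log h)=\bigcap_i\operatorname{Der}(-\log h_i)$. In particular freeness of $h$ depends only on $\operatorname{rad}(h)$.

*Proof.* We have $\delta(h)/h=\sum_i a_i\,\delta(h_i)/h_i$. If every $h_i$ divides $\delta(h_i)$, this is holomorphic. Conversely, if it is holomorphic, multiply by $\prod_jh_j$ and reduce modulo $h_i$. This gives $h_i\mid a_i\,\delta(h_i)\prod_{j\ne i}h_j$, hence $h_i\mid\delta(h_i)$. $\square$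

**Lemma 2.** If $h$ is reduced, then $V(h)\cap V(dh)$ has codimension $\ge2$. If $w^2\mid h$ for a non-unit $w$, then $h$ and $dh$ vanish on $V(w)$.

*Proof.* The second statement is the product rule. For the first, suppose a component $V(h_1)$ of $V(h)$ lies in $V(dh)$, and write $h=h_1h'$. Then $h_1$ divides $\partial_jh=h'\partial_jh_1+h_1\partial_jh'$ for all $j$. As $h_1$ is coprime to $h'$, it divides every $\partial_jh_1$. But some $\partial_jh_1$ is nonzero of order $\operatorname{ord}(h_1)-1$, a contradiction. $\square$

We recall that the logarithmic fields form a sheaf near $0$. It is isomorphic, by $(\delta,c)\mapsto\delta$, to the kernel of $(\delta,c)\mapsto\delta(h)-ch$, so it is coherent, and generators of its stalk at $0$ generate it near $0$.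

**Theorem 3 (Saito's criterion).** Let $h$ be reduced. If $\delta_1,\dots,\delta_n\in\operatorname{Der}(-\log h)$ have coefficient determinant $\text{unit}\cdot h$, they form a basis of $\operatorname{Der}(-\log h)$. Conversely, every basis has determinant $\text{unit}\cdot h$.

*Proof.* At a smooth point of $V(h)$ all logarithmic fields are tangent to $V(h)$, so any $n$ of them are dependent there. Hence the determinant of any $n$ logarithmic fields vanishes on $V(h)$ and is divisible by the reduced germ $h$.

Suppose $d=\det(\delta_1,\dots,\delta_n)=\text{unit}\cdot h$, and let $\delta\in\operatorname{Der}(-\log h)$. By Cramer's rule $d\,\delta=\sum d_i\delta_i$, where $d_i$ is the determinant with $\delta_i$ replaced by $\delta$. By the first paragraph $h\mid d_i$, so $\delta=\sum(d_i/d)\delta_i$ has holomorphic coefficients. The $\delta_i$ are independent since $d\ne0$.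

Conversely, a basis generates the sheaf near $0$. Off $V(h)$ this sheaf is the sheaf of all vector fields, so the determinant is a unit there. At a point of $V(h)$ with $dh\neq0$ take coordinates with $h=w_1$; the sheaf has basis $w_1\partial_{w_1},\partial_{w_2},\dots,\partial_{w_n}$, so the determinant is a unit times $h$. By Lemma 2 the quotient (determinant)$/h$ is therefore holomorphic and nowhere zero off a set of codimension $\ge2$. It and its inverse extend by Hartogs, so it is a unit. $\square$

**Lemma 4.** If $n=2$, every divisor is free.

*Proof.* $\operatorname{Der}(-\log h)$ is isomorphic to the kernel of $\mathcal O_2^3\to\mathcal O_2$, $(\delta,c)\mapsto\delta(h)-ch$. This is a second syzygy module over a regular local ring of dimension 2. There every finitely generated module has projective dimension $\le2$, so second syzygies are free. $\square$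

The cases $n=1$ and $n=2$ of the question are thus immediate. For $n=1$ take $f=x$: by Lemma 1, $\operatorname{Der}(-\log xg)=\operatorname{Der}(-\log x)=\mathcal O_1\,x\partial_x$. For $n=2$ any $f$ works. From $n=3$ on there is something to prove.

**Example (a divisor that is not free).** Let $g=xy+z^2$ in $\mathbb C^3$ and let $\delta\in\operatorname{Der}(-\log g)$ have value $(b_1,b_2,b_3)$ at $0$. Since $\delta(g)\in(g)\subset\mathfrak m^2$, the linear part $b_1y+b_2x+2b_3z$ of $\delta(g)$ vanishes, so $\delta(0)=0$. Hence three logarithmic fields have determinant in $\mathfrak m^3$. As $g\notin\mathfrak m^3$, Theorem 3 shows that $g$ is not free.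

## 3. The quadric cone: a lift that fails, and two ways to repair lifts

**Example A.** Let us try the construction of Section 1 on $g=xy+z^2$, with $n=3$ and $\Phi=(F,G)=(z,xy)$. Here $\delta_0=\pm(x\partial_x-y\partial_y)$, and $g=D\circ\Phi$ for $D=v+u^2$. The curve $D$ is free with basis
$$u\partial_u+2v\partial_v,\qquad \partial_u-2u\partial_v,$$
of determinant $-2(v+u^2)$. The first field lifts to $x\partial_x+y\partial_y+z\partial_z$. The second does not: a lift would have coefficients $\alpha$ of $\partial_x$ and $\beta$ of $\partial_y$ with $y\alpha+x\beta=-2z$, but $z\notin(x,y)$. It had to fail, since $g$ is not free.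

The obstruction lives in the cokernel of $d\Phi$. In the basis $\partial_x,\partial_y,\partial_z$ the matrix of $d\Phi$ has rows $(0,0,1)$ and $(y,x,0)$, so the cokernel is $\mathcal O_3/(x,y)$, supported on the critical line $\{x=y=0\}$. Its image under $\Phi$ is the curve $\Delta=\{v=0\}$. So add $\Delta$ and take $D=v(v+u^2)$. Logarithmic fields must now also preserve $v$. A basis is $u\partial_u+2v\partial_v,\ (v+u^2)\partial_u$, of determinant $-2v(v+u^2)$, and both lift, the second to $(xy+z^2)\partial_z$. The determinant of
$$x\partial_x-y\partial_y,\qquad x\partial_x+y\partial_y+z\partial_z,\qquad(xy+z^2)\partial_z$$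
is $2xy(xy+z^2)$. So $f=xy$ frees the cone.

The general mechanism is as follows. If $v\mid D$, a logarithmic field has the form $\alpha v\partial_v+\beta\partial_u$. It lifts because $xy=\frac12(x\partial_x+y\partial_y)(xy)$, that is, because $G$ restricted to the fibers of $F$ has only nondegenerate quadratic critical points.

**Example B.** Now suppose we want $F$ itself to contain the given divisor, say $g=F=xy$ in $\mathbb C^3$. (This $g$ is already free; it serves as a model.) Since $dF=0$ on $Z=\{x=y=0\}$, the line $Z$ is critical for $\Phi=(F,G)$ whatever $G$ is. Take $G=(1+z)(x^2-y^2)$. The derivative matrix is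
$$\begin{pmatrix}y&x&0\\2(1+z)x&-2(1+z)y&x^2-y^2\end{pmatrix},$$
with $2\times2$ minors $-2(1+z)(x^2+y^2)$, $y(x^2-y^2)$, $x(x^2-y^2)$. Near $0$ their common zero set is exactly $Z$, and $\Phi(Z)=\{0\}$. So there is no critical image to put into $D$. But $D=u$ fails: its logarithmic field $\partial_v$ does not lift, because the matrix is $0$ on $Z$.

The repair is different here. The minors kill the cokernel $N$, since $\det(M')\mathcal O^2=M'\operatorname{adj}(M')\mathcal O^2$ lies in the image for every $2\times2$ submatrix $M'$. The ideal of minors contains $(x,y)^3$: combine $x(x^2+y^2)$ with $x(x^2-y^2)$, and $y(x^2+y^2)$ with $y(x^2-y^2)$. Since $(F,G)^2\subset(x,y)^4$, we get $(F,G)^2N=0$. So if all logarithmic fields of $D$ have coefficients in $(u,v)^2$, every one of them lifts. High-order vanishing of $\operatorname{Der}(-\log D)$ kills the obstruction over the origin.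

The factor $1+z$ matters. With $G=x^2-y^2$ the minors reduce to $-2(x^2+y^2)$, the critical set is the hypersurface $x^2+y^2=0$, and it contains $Z$. Letting $G$ vary along $Z$ pushes the critical points off. This will return in Section 11.

The plan that emerges is an induction on $n$, in which the statement must control not only freeness but also the vanishing of the logarithmic fields.

## 4. Freeness with prescribed vanishing

**Theorem 5.** Let $n\ge2$, let $g\in\mathcal O_n$ be a nonzero non-unit, and let $\mathfrak a\subset\mathcal O_n$ be an ideal with $\operatorname{ht}\mathfrak a\ge2$ or $\mathfrak a=\mathcal O_n$. Then there is a reduced non-unit $h$, divisible by $\operatorname{rad}(g)$, such that $h$ is free and $\operatorname{Der}(-\log h)\subset\mathfrak a\,\mathrm{Der}_n$.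

**Corollary 6.** For all $n\ge1$ and every nonzero non-unit $g\in\mathcal O_n$ there is a nonzero non-unit $f$ with $fg$ free. For $n\ge2$ one can take $f$ reduced and coprime to $g$.

**Theorem 7.** Let $n\ge2$, let $g\in\mathcal O_n$ be a nonzero non-unit and $\mathfrak a\subset\mathcal O_n$ an ideal. A nonzero non-unit $f$ with $fg$ free and $\operatorname{Der}(-\log fg)\subset\mathfrak a\,\mathrm{Der}_n$ exists if and only if $\operatorname{ht}\mathfrak a\ge2$ or $\mathfrak a=\mathcal O_n$. In that case $f$ can be chosen reduced and coprime to $g$.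

*Corollary 6 and the "if" part of Theorem 7, from Theorem 5.* The case $n=1$ was done in Section 2. Let $n\ge2$. Choose an irreducible $\ell\nmid g$ (for instance a linear form; infinitely many of them are pairwise non-associate). Apply Theorem 5 to $g\ell$ and $\mathfrak a$ (with $\mathfrak a=\mathcal O_n$ for the corollary), and put $f=h/\operatorname{rad}(g)$. Then $\ell\mid f$, so $f$ is a non-unit. Since $h$ is reduced, $f$ is reduced and coprime to $g$, and $\operatorname{rad}(fg)=h$ up to a unit. By Lemma 1, $\operatorname{Der}(-\log fg)=\operatorname{Der}(-\log h)$, which is free and contained in $\mathfrak a\,\mathrm{Der}_n$. $\square$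

*"Only if" in Theorem 7.* Let $fg$ be free with $\operatorname{Der}(-\log fg)\subset\mathfrak a\,\mathrm{Der}_n$, and put $h=\operatorname{rad}(fg)$. The module $\operatorname{Der}(-\log fg)=\operatorname{Der}(-\log h)$ is nonzero, so $\mathfrak a\ne0$. If $\mathfrak a$ were proper of height $1$, it would lie in a height-one prime, which is principal, say $(w)$. Then all coefficients of a basis would be divisible by $w$, and the determinant by $w^n$ with $n\ge2$. But by Theorem 3 it is a unit times the reduced $h$, a contradiction. $\square$

It remains to prove Theorem 5. Replacing $\mathfrak a$ by $\mathfrak a\cap\mathfrak m$ we may and do assume $\mathfrak a\subset\mathfrak m$ and $\operatorname{ht}\mathfrak a\ge2$ (note $\operatorname{ht}\mathfrak m=n\ge2$).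

## 5. Plane curves whose logarithmic fields vanish to high order

**Proposition 8.** Theorem 5 holds for $n=2$.

*Proof.* Freeness costs nothing by Lemma 4. The purpose of the proof is to force vanishing by adding enough smooth curves. Use coordinates $(u,v)$. As $\operatorname{ht}\mathfrak a=2$, there is $K\ge1$ with $\mathfrak m^K\subset\mathfrak a$. Let $h$ be the product of the distinct irreducible factors of $g$ and of the germs
$$\phi_{\lambda,\alpha}=v-\lambda u-\alpha u^2,\qquad\lambda\in\{1,\dots,K+1\},\ \alpha\in\{0,1\},$$
each taken once. Then $h$ is reduced, divisible by $\operatorname{rad}(g)$, and free.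

Let $0\ne\theta=A\partial_u+B\partial_v\in\operatorname{Der}(-\log h)$ and suppose that its order $k$ (the smaller of the orders of $A,B$) is $<K$. Write $A=A_k+A_{k+1}+\cdots$ and $B=B_k+B_{k+1}+\cdots$ in homogeneous parts. By Lemma 1, $\phi_{\lambda,\alpha}$ divides $\theta(\phi_{\lambda,\alpha})$, so
$$B-\lambda A-2\alpha uA=0\quad\text{at }(u,\lambda u+\alpha u^2).\tag{4}$$
A form $P$ of degree $j$ takes the value $u^jP(1,\lambda+\alpha u)$ there.

**Step 1: the coefficient of $u^k$.** It gives $B_k(1,\lambda)-\lambda A_k(1,\lambda)=0$. As a polynomial in $\lambda$ the left side has degree $\le k+1\le K$ and $K+1$ zeros, so it vanishes identically, that is, $uB_k=vA_k$. If $k=0$ the constants $A_0,B_0$ must vanish, a contradiction. So $k\ge1$ and $A_k=up$, $B_k=vp$ with a form $p$ of degree $k-1$.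

**Step 2: the coefficient of $u^{k+1}$.** On the curve, the degree-$k$ parts contribute $p\cdot(v-\lambda u-2\alpha u^2)=-\alpha u^2\,p(u,\lambda u+\alpha u^2)$, whose $u^{k+1}$-coefficient is $-\alpha p(1,\lambda)$. The degree-$(k+1)$ parts contribute $(B_{k+1}-\lambda A_{k+1})(1,\lambda)$; the term $-2\alpha uA_{k+1}$ has order $k+2$. So
$$-\alpha\,p(1,\lambda)+(B_{k+1}-\lambda A_{k+1})(1,\lambda)=0\qquad(\alpha=0,1).$$
Subtracting the two equations gives $p(1,\lambda)=0$ for $K+1$ values of $\lambda$. As $\deg p\le k-1<K$, $p=0$, hence $A_k=B_k=0$, a contradiction.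

Thus $\operatorname{Der}(-\log h)\subset\mathfrak m^K\mathrm{Der}_2\subset\mathfrak a\,\mathrm{Der}_2$. $\square$

Lines alone would not do: the Euler field $u\partial_u+v\partial_v$ preserves every line through $0$. The parabolas are what removes it.

## 6. The cokernel of $d\Phi$ and the lifting proposition

From here to Section 12, $n\ge3$ and $\Phi=(F,G,t)$ is as in Section 1. Let $C$ be the germ at $0$ of the critical set $\{\operatorname{rank}d\Phi<n-1\}$, and let $C_1$ be the union of the irreducible components of $C$ not contained in $V(F,G)$. In Example A, $C_1=C$ is a line; in Example B, $C=Z$ and $C_1=\emptyset$.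

**Definition.** A point $p\in C$ is a *Morse point* if $d(F,t)$ has rank $n-2$ at $p$ and $G$, restricted to the 2-dimensional fiber of $(F,t)$ through $p$, has a nondegenerate critical point at $p$.

For $\Phi=(z,xy)$ every point of $C=\{x=y=0\}$ is a Morse point. For $\Phi=(z,x^2+y^3)$, which has the same critical line, no point of it is.

We shall assume:

* **(A1)** $\operatorname{codim}C\ge2$;
* **(A2)** $C_1\cap\Phi^{-1}(0)\subset\{0\}$ as germs;
* **(A3)** every component of $C_1$ contains Morse points arbitrarily close to $0$.

Complete $t$ to linear coordinates $(y_1,y_2,y_3,t)$ and let $M$ be the $2\times3$ matrix of $y$-derivatives of $F,G$. Put $N=\operatorname{coker}(d\Phi:\mathcal O_n^n\to\mathcal O_n^{n-1})$. The images of the $\partial_{t_j}$ are $(F_{t_j},G_{t_j},e_j)$, so they allow us to eliminate the last $n-3$ entries, and $N\cong\operatorname{coker}M$. The support of $N$ is $C$. By (1), the coefficients of $\delta_0$ are, up to sign and a common nonzero constant, the $2\times2$ minors of $M$ in the $y$-directions and $0$ in the $t$-directions. The common zero set of the minors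 is $C$.

**Lemma 9.** Assume (A1). All associated primes of $N$ have height $2$. In particular $C$ is empty or pure of dimension $n-2$, and the associated primes of $N$ are exactly the primes of the components of $C$.

*Proof.* The lemma makes lifting a question that can be tested at general points of the components of $C$. By (A1) the minors of $M$ are not all zero and have no common factor. Let $w\in\ker M$. Over $\operatorname{Frac}\mathcal O_n$ the kernel is one-dimensional, so $w=\kappa\delta_0$ with a fraction $\kappa$. Written in lowest terms, its denominator divides all minors, hence is a unit, so $\kappa\in\mathcal O_n$. Therefore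
$$0\to\mathcal O_n\xrightarrow{\ \delta_0\ }\mathcal O_n^3\xrightarrow{\ M\ }\mathcal O_n^2\to N\to0$$
is exact and $\operatorname{pd}N\le2$. If $\mathfrak p\in\operatorname{Ass}N$, then $\operatorname{depth}N_{\mathfrak p}=0$, and the Auslander–Buchsbaum formula gives $\operatorname{ht}\mathfrak p=\operatorname{pd}N_{\mathfrak p}\le2$. Since $V(\mathfrak p)\subset C$, also $\operatorname{ht}\mathfrak p\ge2$. Minimal primes of the support are associated, so all components of $C$ have codimension $2$. Conversely, an associated prime has height 2 and contains $\operatorname{ann}N$, all of whose minimal primes have height 2, so it is minimal. $\square$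

By (A2), $\Phi|_{C_1}$ is a finite map germ. By the finite mapping theorem $\Delta:=\Phi(C_1)$ is an analytic germ in $(\mathbb C^{n-1},0)$, empty or pure of dimension $n-2$, that is, a hypersurface.

**Proposition 10 (lifting).** Assume (A1)–(A3). There are integers $r,c_0\ge0$, depending only on $\Phi$, with the following property. Let $K'\ge\max(r,c_0)$, and let $D\in\mathcal O_{n-1}$ be a reduced non-unit, free, with $\Delta\subset V(D)$ and $\operatorname{Der}(-\log D)\subset(u,v)^{K'}\mathrm{Der}_{n-1}$. Then $h=D\circ\Phi$ is a reduced free non-unit, and $\operatorname{Der}(-\log h)$ has a basis $\delta_0,\lambda_1,\dots,\lambda_{n-1}$ with $\lambda_i\in(F,G)^{K'-c_0}\mathrm{Der}_n$.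

*Proof.* **Step 1: the constants.** Put $I=(F,G)\subset\mathcal O_n$. If $\mathfrak p\in\operatorname{Ass}N$ contains $I$, then $N_{\mathfrak p}$ has finite length, because $\mathfrak p$ is minimal in the support. So a power of $\mathfrak p$, hence of $I$, kills it. Let $r$ be such that $I^rN_{\mathfrak p}=0$ for all of these finitely many $\mathfrak p$. By Artin–Rees there is $c_0$ with
$$I^m\mathcal O_n^{n-1}\cap\operatorname{im}d\Phi\subset I^{m-c_0}\operatorname{im}d\Phi\qquad(m\ge c_0).\tag{5}$$

Let $\eta_1,\dots,\eta_{n-1}$ be a basis of $\operatorname{Der}(-\log D)$. Its coefficients lie in $(u,v)^{K'}$, so $\eta_i\circ\Phi\in I^{K'}\mathcal O_n^{n-1}$. Let $\sigma_i\in N$ be the class of $\eta_i\circ\Phi$.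

**Step 2: $\sigma_i=0$.** This step shows that the fields lift. Since $N\to\prod_{\mathfrak p\in\operatorname{Ass}N}N_{\mathfrak p}$ is injective, it suffices to treat each $\mathfrak p\in\operatorname{Ass}N$.

If $\mathfrak p\supset I$, then $\sigma_i\in I^{K'}N$ and $K'\ge r$ give $(\sigma_i)_{\mathfrak p}=0$. This is the mechanism of Example B.

Let $\mathfrak p\not\supset I$. By Lemma 9, $V(\mathfrak p)$ is a component of $C$, and it is not contained in $V(F,G)$, so it is a component of $C_1$. Suppose $(\sigma_i)_{\mathfrak p}\ne0$. Then $\operatorname{ann}(\sigma_i)\subset\mathfrak p$. By coherence, $\sigma_i$ is nonzero in the stalk of the cokernel sheaf of $d\Phi$ at every point of $V(\mathfrak p)$ near $0$. By (A3) choose a Morse point $P\in V(\mathfrak p)$ close to $0$. By the Morse lemma with parameters there are coordinates $(a,b,u,t)$ at $P$, up to translation of $u,t$, with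
$$F=u,\qquad G=\varphi(u,t)+a^2+b^2 .$$
Near $P$ we have $C=\{G_a=G_b=0\}=\{a=b=0\}$, a manifold of dimension $n-2$. The set $V(\mathfrak p)\subset C$ is pure of dimension $n-2$ and contains $P$, so $V(\mathfrak p)=C_1=C$ near $P$. Put $v'=v-\varphi(u,t)$ on the target. Then $\Phi(\{a=b=0\})=\{v'=0\}$ near $\Phi(P)$. As $\Delta\subset V(D)$, the function $D\circ\Phi$ vanishes on $C_1$ near $0$, so $D$ vanishes on $\{v'=0\}$ near $\Phi(P)$. Hence $v'$ is an irreducible factor of the germ of $D$ at $\Phi(P)$. Since $\eta_i(D)\in(D)$ also there, Lemma 1 at the point $\Phi(P)$ gives $\eta_i(v')\in(v')$. So in coordinates $(u,v',t)$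
$$\eta_i=\alpha v'\partial_{v'}+\beta\partial_u+\sum_j\gamma_j\partial_{t_j}.$$
Since $v'\circ\Phi=a^2+b^2$ does not involve $u,t$, the field
$$\tfrac12(\alpha\circ\Phi)(a\partial_a+b\partial_b)+(\beta\circ\Phi)\partial_u+\sum_j(\gamma_j\circ\Phi)\partial_{t_j}$$
is mapped by $d\Phi$ to $\eta_i\circ\Phi$. So $\sigma_i=0$ in the stalk at $P$, a contradiction. This is the mechanism of Example A.

**Step 3: lifts and determinant.** By Step 2 and (5), $\eta_i\circ\Phi\in I^{K'}\mathcal O_n^{n-1}\cap\operatorname{im}d\Phi\subset I^{K'-c_0}\operatorname{im}d\Phi$. So there are $\lambda_i\in I^{K'-c_0}\mathrm{Der}_n$ with $d\Phi(\lambda_i)=\eta_i\circ\Phi$. By Theorem 3 for $D$, $\det(\eta_i)=\text{unit}\cdot D$. The computation of Section 1 now gives $\lambda_i(h)\in(h)$, $\delta_0(h)=0$ and (3).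

**Step 4: $h$ is nonzero, a non-unit and reduced.** We need this to apply Theorem 3 to $h$. Off $C$ the map $\Phi$ is a submersion, hence open. If $h=0$, then $D$ would vanish on a nonempty open set near $0$, so $D=0$, which is false. And $h(0)=D(0)=0$. Suppose $w^2\mid h$ with $w$ irreducible. Since $\operatorname{codim}C\ge2$, there is $P\in V(w)\setminus C$ as close to $0$ as we like. Near $P$ the map $\Phi$ is a submersion, so $V(h)\cap V(dh)=\Phi^{-1}(V(D)\cap V(dD))$, which has codimension $\ge2$ by Lemma 2. But $V(h)\cap V(dh)\supset V(w)$ by Lemma 2, a contradiction.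

By (3) and Theorem 3, $\delta_0,\lambda_1,\dots,\lambda_{n-1}$ is a basis of $\operatorname{Der}(-\log h)$. $\square$

## 7. The function $F$, its singular locus $Z$, and a family of functions $G_c$

We now construct $\Phi$. Let $g$ and $\mathfrak a\subset\mathfrak m$, $\operatorname{ht}\mathfrak a\ge2$, be as in Theorem 5. Put $W=V(\mathfrak a)$ and $I_W=\sqrt{\mathfrak a}$. Choose $K\ge1$ with $I_W^K\subset\mathfrak a$ and put $k=K+1$.

Choose $0\ne a_1\in I_W$. Since $\operatorname{ht}I_W\ge2$, prime avoidance gives $a_2\in I_W$ outside all the height-one primes generated by the irreducible factors of $a_1$, that is, coprime to $a_1$. Let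
$$F=\text{product of the distinct irreducible factors of }g\,a_1a_2,\qquad Z=V(F)\cap V(dF).$$

* $F$ is reduced, so $\operatorname{codim}Z\ge2$ by Lemma 2.
* $W\subset Z$: at a point of $W$ near $0$, a factor of $a_1$ and a different factor of $a_2$ vanish, so $F$ is a multiple of a product of two functions vanishing there. In particular $0\in Z$.
* $V(dF)=Z$ near $0$: on every irreducible component of the germ $V(dF)$ the function $F$ is constant, hence $0$.

Let $\mathcal I_Z$ be the full ideal sheaf of $Z$; it is coherent. Fix a small ball $B$ around $0$, with linear coordinates $z=(z_1,\dots,z_n)$, such that $F$ is defined near $\overline B$, $V(dF)=Z$ on $B$, $\dim Z\le n-2$, and $\mathcal I_Z$ is generated on $B$ by finitely many functions. Let $g_1,\dots,g_s$ be the $k$-fold products of these generators. They generate $\mathcal I_Z^k$ on $B$ and have common zero set $Z$. For $c=(c_{i,\alpha})\in\mathbb C^R$ put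
$$G_c=\sum_i\sum_{|\alpha|\le2}c_{i,\alpha}\,z^\alpha g_i.$$

**Proposition 11.** For suitable $t$ and $c$ (and $G=G_c$), $\Phi=(F,G_c,t)$ satisfies (A1)–(A3).

Two things are gained by making $G$ vanish to order $k$ along $Z$. The set $Z$, where $dF=0$ and every $\Phi$ is critical, lies in $V(F,G)$. And the coefficients of $\delta_0$, which involve first derivatives of $G$, will lie in $I_W^K\subset\mathfrak a$. The price is that $\Phi$ maps all of $Z\cap\{t=0\}$ to $0$, so (A2) requires $C_1$ to avoid this set outside $0$. This is the hard point. Away from $Z$ everything follows from transversality. Throughout, "a.e." means outside a set of measure zero, and we use the following form of Sard's theorem.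

**Parametric transversality.** Let $\Psi:X\times T\to Y$ be a holomorphic map of second countable complex manifolds that is a submersion along $\Psi^{-1}(S)$, with $S\subset Y$ a submanifold. Then for a.e. $\tau\in T$ the map $\Psi_\tau=\Psi(\cdot,\tau)$ is transverse to $S$. In particular $\Psi_\tau^{-1}(S)$ is empty or a manifold of dimension $\dim X-\operatorname{codim}S$.

## 8. How fast $dF$ can turn along $Z$

Near $Z$ we shall compare the derivatives of $F$ along $Z$ with those transverse to $Z$. The comparison holds outside a small subset of $Z$, which we define first.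

Let $\mathcal J=\mathcal I_Z\cdot(\partial_1F,\dots,\partial_nF)$. It is generated on $B$ by finitely many functions $h_0,\dots,h_L$ with common zero set $Z$. Let $X\subset B\times\mathbb P^L$ be the closure of the graph of $[h_0:\dots:h_L]$ on $B\setminus Z$. It is analytic, being the union of the irreducible components of $\{\xi_ih_j=\xi_jh_i\}$ that do not lie over $Z$. Let
$$\nu:X'\to X\to B$$
be the composition with the normalization. Then $\nu$ is proper and surjective, an isomorphism off $Z$, and $\nu^{-1}(Z)$ is nowhere dense. The ideal $\mathcal J\mathcal O_{X'}$ is invertible: where $\xi_i\ne0$ we have $h_j=(\xi_j/\xi_i)h_i$, so it is generated by $h_i\circ\nu$, which vanishes exactly on $\nu^{-1}(Z)$ there. So $\nu^{-1}(Z)$ is a hypersurface; let $E_j$ be its irreducible components. By Remmert's theorem and properness, $\{\nu(E_j)\}$ is a locally finite family of irreducible analytic subsets of $Z$.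

**Definition.** $Z_{\rm bad}\subset Z$ is the union of

* all irreducible components of $Z$ of dimension $<n-2$, and $\operatorname{Sing}Z$;
* for each $(n-2)$-dimensional component $Z^{(i)}$, the set $\{p\in Z^{(i)}:\operatorname{mult}_pF>m_i\}$, where $m_i=\min_{p\in Z^{(i)}}\operatorname{mult}_pF$;
* all $\nu(E_j)$ with $\dim\nu(E_j)<n-2$.

The set in the second item is given by the vanishing of the partial derivatives of order $\le m_i$, so it is a proper analytic subset of $Z^{(i)}$. Hence $Z_{\rm bad}$ is analytic in $B$ of dimension $\le n-3$.

**Lemma 12.** Let $q\in Z\setminus Z_{\rm bad}$ and let $(x,y,w_1,\dots,w_{n-2})$ be local coordinates centered at $q$ with $Z=\{x=y=0\}$. Put $\varrho=\max(|x|,|y|)$ and $|\nabla_{xy}F|=\max(|F_x|,|F_y|)$. Near $q$: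

(i) $|F_{w_l}|\le b_0\,\varrho\,|\nabla_{xy}F|$ for all $l$, with a constant $b_0$; in particular $F_x=F_y=0$ only on $Z$.

(ii) $F=F_m+R$ with $m\ge1$, $R\in(x,y)^{m+1}$, $F_m=\sum_jf_j(w)x^jy^{m-j}$ and $F_m(\cdot\,;0)\ne0$.

**Example (the third clause is needed).** Let $F=x^2-wy^2$ in $\mathbb C^3$, with $Z=\{x=y=0\}$. Here $F_w=-y^2$ and $(F_x,F_y)=(2x,-2wy)$. At a point of $Z$ with $w\ne0$ the transverse gradient has size at least a constant times $\varrho$, and (i) holds. At the origin (i) fails: on $\{x=w=0\}$ we have $\nabla_{xy}F=0$ but $F_w=-y^2$. Yet $Z$ is smooth and $F$ has multiplicity $2$ everywhere on it. So, by the lemma, $0$ lies in $Z_{\rm bad}$ only through some $\nu(E_j)=\{0\}$.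

*Proof of (ii).* Let $m=\operatorname{mult}_qF\ge1$. As $q\notin Z_{\rm bad}$, all points of $Z$ near $q$ have multiplicity $\ge m$. So the Taylor coefficients of $F$ in $(x,y)$ of degree $<m$ vanish along $Z$, that is, $F\in(x,y)^m$. Let $F_m$ be the part of degree $m$ in $(x,y)$. The degree-$m$ Taylor part of $F$ at $q$ is then $F_m(x,y;0)$, and it is nonzero because the multiplicity at $q$ is $m$.

*Proof of (i).* The idea is to show that $F_{w_l}\circ\nu$ is a section of $\mathcal J\mathcal O_{X'}$ by computing orders along the hypersurfaces $E_j$, and then to translate this into an inequality by compactness.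

**Step 1: good points of the $E_j$.** Let $U\ni q$ be a small open neighborhood, inside the coordinate domain, that avoids all $\nu(E_j)$ of dimension $<n-2$. Let $E=E_j$ meet $\nu^{-1}(U)$; then $\dim\nu(E)=n-2$. Let $A\subset\nu^{-1}(U)$ be the union of $\operatorname{Sing}X'$ and $\operatorname{Sing}\nu^{-1}(Z)$; the latter contains the intersections of distinct $E_j$'s. It is analytic of codimension $\ge2$, because $X'$ is normal and $\nu^{-1}(Z)$ is a hypersurface. We recall that for irreducible $E$ and proper $\nu$ the maximal rank of $\nu$ on the connected manifold $E_{\rm reg}$ is $\dim\nu(E)=n-2$. So on $E\cap\nu^{-1}(U)\setminus A$ the rank is $n-2$ outside a nowhere dense analytic subset. Let $e\in E\cap\nu^{-1}(U)\setminus A$ lie outside this subset. Near $e$ write $E=\{a=0\}$ with a coordinate $a$. Since $\nu(E)\subset Z$, where $w$ are the coordinates, the differentials of the $w_l\circ\nu$ are independent on $E$. So there are coordinates $(a,b,w\circ\nu)$ of $X'$ at $e$; we write $w$ for $w\circ\nu$.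

**Step 2: $\mathcal J\mathcal O_{X',e}$.** Let $\operatorname{ord}$ be the exponent of $a$ in a germ at $e$. Put $\mu=\min(\operatorname{ord}x\circ\nu,\operatorname{ord}y\circ\nu)\ge1$, and let $\rho$ be the minimum of the orders of the pullbacks of $F_x,F_y,F_{w_1},\dots,F_{w_{n-2}}$. (Both are finite, as $\nu^{-1}(Z)$ is nowhere dense.) On $U$ the ideal $\mathcal J$ is generated by the products of $x$ or $y$ with these partials. Since $\mathcal J\mathcal O_{X',e}$ is principal and $\mathcal O_{X',e}$ is local, one of these products generates it. Indeed, write the products as $u_if$ with $f$ a generator and $f=\sum v_iu_if$; then $\sum v_iu_i=1$ and some $u_i$ is a unit. That product vanishes only on $E$ near $e$, so it is $\text{unit}\cdot a^\tau$. All products are multiples of it, so $\tau$ is their minimal order, and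
$$\mathcal J\mathcal O_{X',e}=(a^{\mu+\rho}).$$

**Step 3: the order of $F_{w_l}$.** Let $\tilde F=F\circ\nu$. In the coordinates $(a,b,w)$ the functions $w_l$ do not depend on $a$, so $\partial_a\tilde F=F_xx_a+F_yy_a$, of order $\ge\rho+\mu-1$. As $\tilde F$ is nonzero and vanishes on $a=0$, $\operatorname{ord}\tilde F=1+\operatorname{ord}\partial_a\tilde F\ge\rho+\mu$. Next,
$$\partial_{w_l}\tilde F=F_xx_{w_l}+F_yy_{w_l}+F_{w_l}.$$
Here $\operatorname{ord}\partial_{w_l}\tilde F\ge\operatorname{ord}\tilde F\ge\rho+\mu$, and $\operatorname{ord}x_{w_l},\operatorname{ord}y_{w_l}\ge\mu$ because differentiation in $w_l$ does not lower the exponent of $a$. Hence $\operatorname{ord}F_{w_l}\circ\nu\ge\rho+\mu$, that is, $F_{w_l}\circ\nu\in\mathcal J\mathcal O_{X',e}$.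

**Step 4: extension.** The quotient of $F_{w_l}\circ\nu$ by a local generator of $\mathcal J\mathcal O_{X'}$ is holomorphic on $\nu^{-1}(U)\setminus A$ off an analytic subset of codimension $\ge2$: off the $E_j$ the generator does not vanish, and on them we use Step 3. So it extends over the manifold $\nu^{-1}(U)\setminus A$. Then it extends over $\nu^{-1}(U)$, because $X'$ is normal and $\operatorname{codim}A\ge2$.

**Step 5: the inequality.** Let $Q\subset U$ be a small closed ball around $q$. The compact set $\nu^{-1}(Q)$ is covered by finitely many relatively compact open sets, on each of which one of the products generates $\mathcal J\mathcal O_{X'}$ and the quotients of Step 4 are bounded. Since $\nu$ is surjective, near $q$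
$$|F_{w_l}|\le b_0\,\varrho\,\max\bigl(|\nabla_{xy}F|,\max_j|F_{w_j}|\bigr)\quad\text{for all }l.$$
Where $b_0\varrho<1$, the inner maximum is $|\nabla_{xy}F|$ unless all $F_{w_j}$ vanish, since otherwise $\max_l|F_{w_l}|\le b_0\varrho\max_l|F_{w_l}|<\max_l|F_{w_l}|$. In both cases $\max_l|F_{w_l}|\le b_0\varrho|\nabla_{xy}F|$. If $F_x=F_y=0$ at a point, then $dF=0$ there, so the point lies in $V(dF)=Z$. $\square$

## 9. Choosing the linear forms $t$

**Lemma 13.** For a.e. $t\in\operatorname{Hom}(\mathbb C^n,\mathbb C^{n-3})$ the $t_j$ are independent and the following hold.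

* **(T1)** $Z_{\rm bad}\cap\{t=0\}\subset\{0\}$ near $0$.
* **(T2)** $t|_{Z\setminus(Z_{\rm bad}\cup0)}$ is a submersion along $\{t=0\}$.
* **(T3)** $t|_{V(F)\setminus Z}$ is a submersion along $\{t=0\}$. So $S_0:=V(F)\cap\{t=0\}\setminus Z$ is a manifold with $TS_0=\ker(dF,dt)$, and $dF,dt_1,\dots,dt_{n-3}$ are independent along it.
* **(T4)** $\Pi:=\{p\in B\setminus Z:dF(p)\in\operatorname{span}(dt_1,\dots,dt_{n-3})\}$, which is analytic in $B\setminus Z$, has dimension $\le n-3$.

*Proof.* For $n=3$, $t$ is empty: (T1) says that $\dim Z_{\rm bad}\le0$, (T2) and (T3) are trivial, and $\Pi=\emptyset$ since $dF\ne0$ off $Z$. Let $n\ge4$. For $p\ne0$ the map $t\mapsto t(p)$ is onto, so $(p,t)\mapsto t(p)$ is a submersion on $S\times\operatorname{Hom}$ for every manifold $S\subset B\setminus0$, and parametric transversality to $\{0\}$ applies.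

Taking $S=Z\setminus(Z_{\rm bad}\cup0)$ gives (T2). Taking $S=V(F)\setminus Z$, a manifold because $dF\ne0$ on it, gives (T3): $dt$ is onto on $\ker dF$, which is the stated independence. For (T1) write $Z_{\rm bad}\setminus0$ as a countable union of manifolds of dimension $\le n-3$. For a.e. $t$ each meets $\{t=0\}$ in a set of dimension $\le0$, so $Z_{\rm bad}\cap\{t=0\}$ is countable. Being analytic, it has dimension $\le0$.

For (T4) consider $(p,t,\kappa)\mapsto dF(p)-\sum\kappa_jt_j\in(\mathbb C^n)^*$ on $(B\setminus Z)\times\operatorname{Hom}\times\mathbb C^{n-3}$. Since $dF\ne0$ off $Z$, zeros have $\kappa\ne0$, and there the derivative in $t$ is onto. So for a.e. $t$ the zero set in $(p,\kappa)$ is empty or a manifold of dimension $n+(n-3)-n=n-3$. Its projection to $B\setminus Z$ is $\Pi$. If $\Pi$ contained a manifold piece of dimension $>n-3$, open in $\Pi$, its preimage in the zero set would be a manifold of dimension $n-3$ mapping onto it, contradicting Sard. $\square$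

Fix such a $t$ and shrink $B$, restricting all the above objects, so that (T1) holds on $B$. Then $Z_0:=Z\cap\{t=0\}$ satisfies $Z_0\setminus0\subset Z\setminus Z_{\rm bad}$. By (T2), $Z_0\setminus0$ is empty or a smooth curve. We may take $B$ so small that $Z_0\setminus 0$ has finitely many connected components $Z_0'$, called *branches*, each a punctured disc adherent to $0$ and representing an irreducible component of the germ $Z_0$; there may be none.

## 10. Choosing $c$: what transversality gives away from $Z$

Put $C_c=\{\operatorname{rank}d(F,G_c,t)<n-1\}\subset B$ and $B^*=B\setminus(Z\cup\Pi)$, an open set on which $(F,t)$ is a submersion.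

**Lemma 14.** For a.e. $c$:

* **(c1)** $0$ is a regular value of $G_c|_{S_0}$;
* **(c2)** $C_c\cap B^*$ is empty or a manifold of dimension $n-2$, and its non-Morse points form a set of dimension $\le n-3$.

*Proof.* (c1) Off $Z$ some $g_i(p)\ne0$, and the derivative of $G_c(p)$ in $c_{i,0}$ is $g_i(p)$. So $(p,c)\mapsto G_c(p)$ is a submersion on $S_0\times\mathbb C^R$, and transversality to $\{0\}$ is the claim.

(c2) Countably many charts with coordinates $(a,b,u,t)$, $u=F$, cover $B^*$. In such a chart $C_c=\{\partial_aG_c=\partial_bG_c=0\}$. A point of it is non-Morse exactly when the Hessian of $G_c$ in $(a,b)$ is degenerate. At $p\notin Z$ some $g_i(p)\ne0$. Multiplication by $g_i$ is then a bijection on 2-jets at $p$, so the functions (polynomial of degree $\le2$)$\,\cdot g_i$ realize all 2-jets at $p$. This is why quadratic coefficients were allowed in $G_c$. Hence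
$$(p,c)\mapsto(\partial_aG_c,\partial_bG_c,\partial_a^2G_c,\partial_a\partial_bG_c,\partial_b^2G_c)(p)\in\mathbb C^5$$
is a submersion, already in $c$. Transversality to $\{0\}\times\mathbb C^3$, of codimension 2, gives the first claim. The cone $\{0\}\times\{h_{11}h_{22}=h_{12}^2\}$ consists of the vertex, of codimension 5 in $\mathbb C^5$, and the smooth complement, of codimension 3. Transversality to both gives the second claim. $\square$

## 11. Choosing $c$: pushing the critical set off $Z_0$

**Lemma 15 (c3).** For a.e. $c$, $C_1\cap Z_0\subset\{0\}$ as germs at $0$, where $C_1$ is the union of the components of the germ $C_c$ not contained in $V(F,G_c)$.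

*Proof.* **Step 1: reduction to a single parameter per branch.** Transversality is not available on $Z$, where all $G_c$ vanish, so we replace it by analyticity in $(p,c)$. Let
$$C_{\rm tot}=\{(p,c):p\in C_c\},\qquad V_{\rm tot}=\{(p,c):F(p)=G_c(p)=0\},$$
analytic in $B\times\mathbb C^R$, and let $T$ be the closure of $C_{\rm tot}\setminus V_{\rm tot}$. It is analytic, being the union of the irreducible components of $C_{\rm tot}$ not contained in $V_{\rm tot}$. Note that $Z\times\mathbb C^R\subset V_{\rm tot}$. For each $c$ we have $C_1\subset T_c:=\{p:(p,c)\in T\}$ near $0$, because $C_1\setminus V(F,G_c)$ is dense in $C_1$ and $T_c$ is closed.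

*Claim.* For every branch $Z_0'$ there are $q\in Z_0'$ and $c^*\in\mathbb C^R$ with $(q,c^*)\notin T$.

The claim suffices. It makes $T\cap(Z_0'\times\mathbb C^R)$ a proper analytic subset of a connected manifold, hence of measure $0$. By Fubini, for a.e. $c$ the set $T_c\cap Z_0'$ has measure $0$ in $Z_0'$. Being analytic, it is discrete in $Z_0'$. There are finitely many branches. If the germ $C_1\cap Z_0$ were not contained in $\{0\}$, it would contain the germ of a branch, contradicting discreteness.

**Step 2: coordinates at $q$.** To prove the claim, take any $q\in Z_0'$ and a linear form $\ell$ on $\mathbb C^n$ with $d(\ell|_{Z_0'})(q)\ne0$; put $s=\ell-\ell(q)$. By (T2), $t|_Z$ is a submersion at $q$ with fiber $Z_0'$. So $(s,t)$ restrict to coordinates of $Z$ near $q$, centered at $q$. With generators $x,y$ of $\mathcal I_Z$ at $q$ we get coordinates $(x,y,s,t)$ of $\mathbb C^n$ at $q$. Since $q\notin Z_{\rm bad}$, Lemma 12 applies with $w=(s,t)$. All partial derivatives below refer to these coordinates; write $\{A,H\}=A_xH_y-A_yH_x$ and $\varrho=\max(|x|,|y|)$.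

We look for $G=(1+\lambda s)G^{(1)}$ with $\lambda$ large. Where $G^{(1)}$ is not small compared with $\varrho^k$, the $s$-derivative of $G$ will be too large for $dG$ to be proportional to $dF$, which by Lemma 12 has a small $s$-component. Where $G^{(1)}$ is small, $\{F,G\}$ will be nonzero because the leading forms of $F$ and $G^{(1)}$ have no common root.

**Step 3: choice of $G^{(1)}$.** The $g_i$ generate $(x,y)^k$ at $q$, so their classes span the vector space $(x,y)^k/\mathfrak m_q(x,y)^k$. That is, their degree-$k$ forms in $(x,y)$ at $w=0$ span all binary forms of degree $k$. So we can choose $G^{(1)}=\sum c_ig_i$ with $c_i\in\mathbb C$, $G^{(1)}=G_k(x,y;w)+R_1$, $R_1\in(x,y)^{k+1}$, $G_k$ a form of degree $k$ in $(x,y)$ with coefficients depending on $w$, such that $G_k(\cdot\,;0)$ has $k$ simple roots in $\mathbb P^1$, none of them a root of $F_m(\cdot\,;0)$.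

At a point $(x,y)\ne0$ with $G_k(x,y;0)=0$ we have $\nabla G_k\ne0$, since the roots are simple, and $xG_{k,x}+yG_{k,y}=kG_k=0$. If $\{F_m,G_k\}=0$ there, then $\nabla F_m$ is a multiple of $\nabla G_k$, so $mF_m=xF_{m,x}+yF_{m,y}=0$, contrary to the choice of roots. So at $w=0$ the functions $G_k$ and $\{F_m,G_k\}$ have no common zero on the compact set $\{\varrho=1\}$. By continuity in $w$ and homogeneity there are $\delta,\varepsilon>0$ such that for $w$ small and $\varrho>0$
$$|G_k|<2\delta\varrho^k\ \Longrightarrow\ |\{F_m,G_k\}|\ge\varepsilon\varrho^{m+k-2}.$$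
Near $q$ we have $G^{(1)}-G_k=O(\varrho^{k+1})$ and $\{F,G^{(1)}\}-\{F_m,G_k\}=O(\varrho^{m+k-1})$. So on some neighborhood $U_0$ of $q$, off $Z$,
$$|G^{(1)}|<\delta\varrho^k\ \Longrightarrow\ |\{F,G^{(1)}\}|\ge\tfrac\varepsilon2\,\varrho^{m+k-2}.\tag{6}$$

**Step 4: bounds.** Derivatives in $s$ preserve powers of $(x,y)$, and derivatives in $x,y$ lower them by one. With $G^{(1)}\in(x,y)^k$, $F\in(x,y)^m$ and Lemma 12(i), after shrinking $U_0$ there are constants $b_0,\dots,b_4$ with, on $U_0$,
$$|G^{(1)}_s|\le b_1\varrho^k,\quad|\nabla_{xy}G^{(1)}|\le b_2\varrho^{k-1},\quad|\nabla_{xy}F|\le b_4\varrho^{m-1},\quad|F_s|\le b_0\,\varrho\,|\nabla_{xy}F|.$$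
Also, for $H=G_{c'}$ and all $c'\in\mathbb C^R$, $|H_s|\le b_3|c'|\varrho^k$ and $|\nabla_{xy}H|\le b_3|c'|\varrho^{k-1}$, since $G_{c'}\in(x,y)^k$ depends linearly on $c'$.

**Step 5: choice of $c^*$.** Choose $\lambda>0$ with $\lambda\delta>2b_1+b_3+b_0(2b_2+b_3)$. Let $c^*$ be the parameter of $G=(1+\lambda s)G^{(1)}$; this lies in our family, because $s$ is a polynomial of degree $1$ in $z$. Let $U\subset U_0$ be an open neighborhood of $q$ with $|\lambda s|\le\frac12$ on it, and let $0<\varepsilon'\le1$ with $2b_3b_4\varepsilon'<\varepsilon/4$. We show: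
$$|c'|<\varepsilon'\ \Longrightarrow\ C_{c^*+c'}\cap U\subset Z.\tag{7}$$
Since $Z\times\mathbb C^R\subset V_{\rm tot}$, (7) says that a neighborhood of $(q,c^*)$ misses $C_{\rm tot}\setminus V_{\rm tot}$. So $(q,c^*)\notin T$, which is the claim.

**Step 6: proof of (7).** Put $H=G_{c'}$ and $G'=G+H=G_{c^*+c'}$, and suppose $p\in U\setminus Z$ lies in $C_{c^*+c'}$. Since the $t_j$ are coordinates, the $(x,y,s)$-gradients of $F$ and $G'$ at $p$ are linearly dependent. By Lemma 12(i), $\nabla_{xy}F(p)\ne0$, so the gradient of $G'$ is $\kappa$ times that of $F$ for some $\kappa\in\mathbb C$. Consequently, at $p$,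
$$\{F,G'\}=0,\qquad|G'_s|=|\kappa||F_s|\le b_0\,\varrho\,|\kappa||\nabla_{xy}F|=b_0\,\varrho\,|\nabla_{xy}G'|.\tag{8}$$

Since $s$ does not depend on $x,y$, $\{F,G'\}=(1+\lambda s)\{F,G^{(1)}\}+\{F,H\}$, and $|\{F,H\}|\le2b_3b_4\varepsilon'\varrho^{m+k-2}<\frac\varepsilon4\varrho^{m+k-2}$. If $|G^{(1)}(p)|<\delta\varrho^k$, then by (6) and $|1+\lambda s|\ge\frac12$
$$|\{F,G'\}|>\tfrac\varepsilon4\varrho^{m+k-2}-\tfrac\varepsilon4\varrho^{m+k-2}=0,$$
contradicting (8). So $|G^{(1)}(p)|\ge\delta\varrho^k$. As $G'_s=\lambda G^{(1)}+(1+\lambda s)G^{(1)}_s+H_s$, with $|1+\lambda s|\le2$ and $|c'|<1$,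
$$|G'_s|\ge\lambda|G^{(1)}|-2|G^{(1)}_s|-|H_s|\ge(\lambda\delta-2b_1-b_3)\varrho^k,$$
while $b_0\,\varrho\,|\nabla_{xy}G'|\le b_0(2b_2+b_3)\varrho^k$. By the choice of $\lambda$ and $\varrho>0$ this contradicts (8). $\square$

## 12. The three conditions hold

*Proof of Proposition 11.* Take $t$ as in Lemma 13 and fix $c$ satisfying (c1), (c2), (c3). Put $G=G_c$ and $C=C_c$. Since $0\in Z$, we have $F,G\in\mathfrak m$.

**(A1).** $C\subset(C\cap B^*)\cup\Pi\cup Z$. These sets have dimension $\le n-2$ by (c2), (T4) and the choice of $B$.

**(A2).** Let $0\ne p\in C_1\cap\Phi^{-1}(0)$ be close to $0$. If $p\notin Z$, then $p\in S_0$ and $G(p)=0$. By (c1), $dG$ is nonzero on $T_pS_0=\ker(dF,dt)$. With (T3), $dF,dG,dt_1,\dots,dt_{n-3}$ are independent at $p$, that is, $p\notin C$, a contradiction. If $p\in Z$, then $p\in C_1\cap Z_0$, which is excluded by (c3).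

**(A3).** By Lemma 9, which uses only (A1), a component $C'$ of $C_1$ has dimension $n-2$. As $Z\subset V(F,G)$ and $C'\not\subset V(F,G)$, we have $C'\not\subset Z$. So $C'\setminus Z$ is $(n-2)$-dimensional and nonempty in every neighborhood of $0$. The set $\Pi$ and the non-Morse points of $C\cap B^*$ have dimension $\le n-3$ by (T4) and (c2). So $C'$ contains Morse points arbitrarily close to $0$. $\square$

## 13. Induction on the dimension

*Proof of Theorem 5.* The case $n=2$ is Proposition 8. Let $n\ge3$ and assume the theorem in dimension $n-1\ge2$. Let $g$ and $\mathfrak a$ be given, with $\mathfrak a\subset\mathfrak m$ and $\operatorname{ht}\mathfrak a\ge2$.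

**Step 1: the map.** Take $F$, $K$ and $k=K+1$ from Section 7 and $\Phi=(F,G,t)$ from Proposition 11. Take $\Delta$, $r$, $c_0$ from Section 6; these depend only on $\Phi$.

**Step 2: the divisor downstairs.** Let $e$ be a reduced equation of $\Delta$ ($e=1$ if $\Delta=\emptyset$), and let $K'=\max(r,K+c_0)$. Apply the induction hypothesis in $\mathcal O_{n-1}$ to the nonzero non-unit $u\cdot e$ and the ideal $(u,v)^{K'}$, which has height $2$. It gives a reduced free non-unit $D$, divisible by $u$ and by $e$, with $\operatorname{Der}(-\log D)\subset(u,v)^{K'}\mathrm{Der}_{n-1}$. It is for this step that the theorem carries an ideal: when $n-1\ge3$, the ideal $(u,v)^{K'}$ is not $\mathfrak m$-primary, so prescribing vanishing at the origin alone would not be enough.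

**Step 3: pulling back.** All hypotheses of Proposition 10 hold. So $h=D\circ\Phi$ is a reduced free non-unit, and $\operatorname{Der}(-\log h)$ has a basis $\delta_0,\lambda_1,\dots,\lambda_{n-1}$ with $\lambda_i\in(F,G)^{K'-c_0}\mathrm{Der}_n$.

**Step 4: divisibility and vanishing.** Since $u\mid D$, $F=u\circ\Phi$ divides $h$, hence $\operatorname{rad}(g)\mid h$. As $F$ and $G$ vanish on $Z\supset W$, they lie in $I_W$, so
$$\lambda_i\in(F,G)^{K'-c_0}\mathrm{Der}_n\subset(F,G)^K\mathrm{Der}_n\subset I_W^K\,\mathrm{Der}_n\subset\mathfrak a\,\mathrm{Der}_n .$$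
The coefficients of $\delta_0$ are linear combinations of $2\times2$ minors of $M$, so they lie in the ideal generated by the first partials of $G$. Since $G\in\mathcal I_{Z,0}^{K+1}\subset I_W^{K+1}$, its first partials lie in $I_W^K\subset\mathfrak a$. Hence $\operatorname{Der}(-\log h)\subset\mathfrak a\,\mathrm{Der}_n$, and the induction is complete. $\square$

With the derivations in Section 4, this proves Corollary 6 and Theorem 7: every nonzero non-unit $g\in\mathcal O_{\mathbb C^n,0}$, $n\ge1$, has a freeing divisor.
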